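# Newton–Okounkov bodies of $G/P$ from graded submodules of injective modules

## 1. Graded submodules of injective modules over the preprojective algebra

We begin with a combinatorial object attached to a Dynkin diagram of type $A$, $D$ or $E$. Let $I$ be such a diagram, with Cartan matrix $(a_{ij})$.

**Definition 1.1 (preprojective algebra).** $\Pi$ is the algebra over $\mathbb C$ given by the quiver with one arrow $i\to j$ for each ordered pair of adjacent vertices, with the relations
$$\sum_{j\sim i}(i\to j\to i)=0\qquad\text{for each } i\in I .$$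

This is the usual preprojective algebra for the orientation of the tree $I$ from one color class to the other: at each vertex all terms of the usual relation have the same sign. The presentation is visibly invariant under diagram automorphisms. The algebra $\Pi$ is finite dimensional and is graded by path length. We compose paths from right to left, so $e_i\Pi e_j$ is spanned by the paths from $j$ to $i$. All modules are finite dimensional left modules, and arrows act nilpotently on them. $S_i$ is the simple module at $i$, and $\operatorname{soc}_iU$ is the space of vectors of $U$ at vertex $i$ that are killed by all arrows (the $S_i$-isotypic part of the socle).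

**Definition 1.2 (height functions and letters).** A height function on a Dynkin diagram (of any type) is a map $h$ from vertices to $\mathbb Z$ with $|h(i)-h(j)|=1$ for adjacent $i,j$. It exists because the diagram is a tree. A letter is a pair $(i,d)$ with $d\in h(i)+2\mathbb Z_{\ge0}$. Letters are ordered by non-decreasing $d$. Letters with equal $d$ sit at pairwise non-adjacent vertices, since adjacent vertices have heights of opposite parity; we order them arbitrarily, once and for all.

**Definition 1.3 (graded injectives).** Let $I_i$ be the representation with $(I_i)_j=(e_i\Pi e_j)^*$, where an arrow $a:j\to k$ acts by $(a\varphi)(p)=\varphi(pa)$. Put the dual of the length $l$ part of $e_i\Pi e_j$ in degree $h(i)+l$. For a dominant weight $\mu$ (that is, integers $\mu_i\ge0$) put $I_\mu=\bigoplus_iI_i^{\mu_i}$.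

The module $I_i$ is the dual of the indecomposable projective right module $e_i\Pi$. So it is injective, with socle $S_i$ spanned by the dual of the trivial path: it is the injective hull of $S_i$. Consequently $U$ embeds in $I_\mu$ if and only if $\dim\operatorname{soc}_iU\le\mu_i$ for all $i$. Every arrow lowers the degree by $1$, and $\operatorname{soc}I_i$ is in degree $h(i)$. Write $(I_\mu)_{(j,d)}$ for the degree $d$ part at vertex $j$.

Only letters occur. If $(I_i)_{(j,d)}\ne0$, there is a path of length $d-h(i)$ from $j$ to $i$. Hence $d-h(i)\ge\operatorname{dist}(i,j)\ge|h(i)-h(j)|$, so $d\ge h(j)$; and $d-h(i)\equiv h(j)-h(i)\pmod 2$, so $d\equiv h(j)$. The letters $\kappa$ with $(I_\mu)_\kappa\ne0$ are called the support letters of $I_\mu$.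

**Definition 1.4.** $D_\mu$ is the set of graded dimension vectors of graded submodules of $I_\mu$. It is a finite set of integer vectors, indexed by any set of letters that contains the support letters of $I_\mu$.

**Example 1.5 (type $A_2$).** Take $h(1)=0$, $h(2)=1$. The paths ending at $1$ are the trivial one and $2\to1$, because $1\to2\to1$ is zero. So $I_1$ has dimension $1$ at $(1,0)$ and at $(2,1)$, and the arrow $2\to1$ carries the second to the first. Likewise $I_2$ lives at $(2,1)$ (socle) and $(1,2)$. In the coordinates $(1,0),(2,1),(1,2)$ we get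
$$D_{\omega_1}=\{000,100,110\},\qquad D_{\omega_2}=\{000,010,011\}.$$

**Example 1.6 (type $A_3$).** Take $h(2)=0$, $h(1)=h(3)=1$. The paths ending at $2$ are, modulo relations, the trivial one, $1\to2$, $3\to2$, and one class $2\to1\to2=-(2\to3\to2)$. Longer ones vanish because $1\to2\to1=0$ and $3\to2\to3=0$. So $I_2$ has dimension $1$ at each of $(2,0),(1,1),(3,1),(2,2)$. The top vector, at $(2,2)$, is sent to nonzero vectors at $(1,1)$ and $(3,1)$, and both of those are sent to the socle. In this order of letters,
$$D_{\omega_2}=\{0000,1000,1100,1010,1110,1111\}.$$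

The feature that makes $D_\mu$ useful is additivity:
$$D_{\mu+\mu'}=D_\mu+D_{\mu'}.\tag{1.1}$$
Indeed $I_{\mu+\mu'}=I_\mu\oplus I_{\mu'}$, and direct sums of graded submodules give $\supseteq$. If $W\subset I_\mu\oplus I_{\mu'}$ is a graded submodule, the exact sequence $0\to W\cap I_\mu\to W\to\mathrm{pr}_{I_{\mu'}}W\to0$ has outer terms that are graded submodules of $I_\mu$ and $I_{\mu'}$. Graded dimensions add, so $\subseteq$ holds too. In Example 1.5, with $\rho=\omega_1+\omega_2$,
$$D_\rho=\{000,010,011,100,110,111,120,121\},$$
where $110$ arises twice among the nine sums.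

What this is for: we shall attach to each flag variety $G/P$ a valuation on its homogeneous coordinate ring, and ask whether the values in degree $1$ already determine the convex body cut out by the values in all degrees. For simply laced $G$ the set of values in degree $m$ will turn out to be exactly $D_{m\varpi}$, and (1.1) answers the question. For the other types $D_\mu$ enters through a diagram automorphism and a comparison of volumes.

## 2. Chevalley valuations and polytopes on $G/P$

Let $G$ be a simple complex algebraic group with Lie algebra $\mathfrak g$, Borel subgroup $B$, maximal torus $T\subset B$, Weyl group $W$ with longest element $w_0$, simple reflections $s_i$, and Chevalley generators $e_i,f_i,h_i$ ($f_i$ lowering). Let $\varpi\ne0$ be a dominant integral weight, $V_\varpi$ the irreducible representation with highest weight vector $v_\varpi$, and $P\supseteq B$ the stabilizer of the line $\mathbb Cv_\varpi$, with Weyl group $W_P$ and root subsystem $\Phi_P\subset\Phi$. Then $X=G/P$ embeds in $\mathbb P(V_\varpi)$ by $gP\mapsto[gv_\varpi]$. Let $\mathbb C[X]=\bigoplus_m\mathbb C[X]_m$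 be its homogeneous coordinate ring, the coordinate ring of the cone $\widehat X=\overline{G\cdot v_\varpi}$.

Let $w_P$ be the minimal length element of $w_0W_P$, put $\ell=\ell(w_P)=\dim X$, and fix a reduced expression $\mathbf s=s_{r_\ell}\cdots s_{r_1}$ of $w_P$. Put
$$u(a)=\exp(a_\ell f_{r_\ell})\cdots\exp(a_1f_{r_1}),$$
so that the letter $r_1$ acts first. The points $[u(a)v_\varpi]$, $a\in(\mathbb C^*)^\ell$, form a dense algebraic torus $X^\circ\subset X$. For nonzero $p\in\mathbb C[X]_m$ the polynomial $p|_{X^\circ}:a\mapsto p(u(a)v_\varpi)$ is nonzero.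

**Definition 2.1 (term order and valuation).** Put $a^\alpha>a^\beta$ if $|\alpha|>|\beta|$, or if $|\alpha|=|\beta|$ and the leftmost nonzero entry of $\alpha-\beta$ is negative. The valuation $\nu=\nu_{X,\varpi,\mathbf s}$ sends a nonzero homogeneous $p$ to the exponent vector of the smallest monomial occurring in $p|_{X^\circ}$.

The order is compatible with multiplication, so $\nu(fg)=\nu(f)+\nu(g)$. Write $\mathrm{Val}_m=\{\nu(f):0\ne f\in\mathbb C[X]_m\}$.

**Definition 2.2 (two convex bodies).** The Chevalley polytope is $\mathcal P_{X,\varpi,\mathbf s}=\operatorname{conv}(\mathrm{Val}_1)$. The Newton–Okounkov body is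
$$\Delta(\mathbb C[X],\nu)=\overline{\operatorname{conv}\Big(\bigcup_{m\ge1}\tfrac1m\mathrm{Val}_m\Big)} .$$
One says that $\mathcal P_{X,\varpi,\mathbf s}$ is a Newton–Okounkov body for $X$ if $\mathcal P_{X,\varpi,\mathbf s}=\Delta(\mathbb C[X],\nu_{X,\varpi,\mathbf s})$.

The inclusion $\mathcal P\subset\Delta$ is clear. Spacek and Wang ("Chevalley Polytopes and Newton-Okounkov Bodies", arXiv:2411.10276) pose the following conjecture.

**Conjecture.** Let $X=G/P$ with a projective embedding $X\hookrightarrow\mathbb P(V_\varpi)$. There is at least one reduced expression $\mathbf s$ of $w_P$ such that $\mathcal P_{X,\varpi,\mathbf s}$ is a Newton–Okounkov body for $X$ with respect to $\nu_{X,\varpi,\mathbf s}$.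

**Example 2.3 ($\mathbb P^1$).** For $SL_2$ and $\varpi=c\,\omega_1$ there is one variable, and $\mathbb C[X]_m|_{X^\circ}$ is the space of polynomials of degree $\le cm$. So $\mathrm{Val}_m=\{0,\dots,cm\}$ and $\mathcal P=\Delta=[0,c]$.

**Example 2.4 (complete flags in $\mathbb C^3$).** Take $SL_3$ and $(r_1,r_2,r_3)=(1,2,1)$. On $\mathbb C^3=V_{\omega_1}$,
$$u(a)e_1=e_1+(a_1+a_3)e_2+a_1a_2e_3,$$
and the coordinates have values $000,100,110$ (of $a_1$ and $a_3$ the smaller one is $a_1$). On $\Lambda^2\mathbb C^3=V_{\omega_2}$,
$$u(a)(e_1\wedge e_2)=e_1\wedge e_2+a_2\,e_1\wedge e_3+a_2a_3\,e_2\wedge e_3,$$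
with values $000,010,011$. For $\varpi=\rho$ (the adjoint representation, of dimension $8$) products of such coordinates are sections, so $\mathrm{Val}_1$ contains all sums. These are $8$ distinct vectors. By (E2) below $|\mathrm{Val}_1|=8$, so they are all. The values are exactly the sets $D_{\omega_1},D_{\omega_2},D_\rho$ of Section 1.

Four elementary facts will be used throughout. Write $\lambda=\varpi$, $\lambda_i=\langle\lambda,h_i\rangle$, and $V(\mu)$ for the irreducible module of highest weight $\mu$.

**(E1)** $\mathbb C[X]_m=V(m\lambda)^*$, with $p|_{X^\circ}(a)=p(u(a)v_{m\lambda})$. Indeed an element of $S^mV(\lambda)^*$ vanishes on $\widehat X$ if and only if it vanishes on the span of the vectors $(gv_\lambda)^m$. This span is the irreducible submodule $V(m\lambda)\subset S^mV(\lambda)$ generated by the highest weight vector $v_\lambda^m$.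

**(E2)** $|\mathrm{Val}_m|=\dim V(m\lambda)$. A finite-dimensional space of polynomials has exactly as many smallest monomials as its dimension: polynomials with distinct smallest monomials are independent, and Gaussian elimination produces a basis with distinct smallest monomials. Apply this to $\mathbb C[X]_m|_{X^\circ}$.

**(E3)** Among monomials of equal total degree, the smallest is the one with lexicographically largest exponent vector ($\alpha_1$ compared first). This restates Definition 2.1.

**(E4)** Suppose $\mu_0=\lambda$, $\mu_k=s_{r_k}\mu_{k-1}$ with $\langle\mu_{k-1},h_{r_k}\rangle>0$, and $\mu_L$ is antidominant. Then $s_{r_L}\cdots s_{r_1}$ is a reduced expression of $w_P$.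

**Proof of (E4).** Let $w$ be of minimal length in $wW_P$ with $\langle w\lambda,h_i\rangle>0$. Then $\langle\lambda,(w^{-1}\alpha_i)^\vee\rangle>0$, so $w^{-1}\alpha_i>0$ and $w^{-1}\alpha_i\notin\Phi_P$. The first statement gives $\ell(s_iw)=\ell(w)+1$. Next, $s_iw$ is minimal in its coset: for a simple root $\beta$ of $\Phi_P$ we have $w\beta>0$ by minimality of $w$, and $w\beta\ne\alpha_i$, so $s_iw\beta>0$. By induction $s_{r_L}\cdots s_{r_1}$ is a reduced expression of a minimal coset representative. Since $\mu_L$ is the antidominant element $w_0\lambda$ of $W\lambda$ and $W_P$ is the stabilizer of $\lambda$, the coset is $w_0W_P$. $\square$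

Finally, only $\mathfrak g$ matters, and rescaling the $f_i$ only rescales the coordinates $a_t$, which does not change $\nu$.

## 3. Words from height functions, and the theorems

Let $h$ be a height function on the Dynkin diagram of $G$ (any type).

**Definition 3.1 (the word $\mathbf s_h$).** Start with $\mu=\varpi$ and read the letters in order. At $(i,d)$, if $\langle\mu,h_i\rangle>0$, record $i$ and replace $\mu$ by $s_i\mu$; otherwise do nothing. The recorded letters $r_1,r_2,\dots$ form $\mathbf s_h$.

Each recorded letter lowers $\mu$ inside the finite orbit $W\varpi$, so recording stops. Each vertex occurs infinitely often among the letters, so the last weight is antidominant. By (E4), $\mathbf s_h$ is a reduced expression of $w_P$. If the current weight is $\mu=w\varpi$, then $\langle\mu,h_i\rangle>0$ means $w^{-1}\alpha_i\in\Phi^+\setminus\Phi_P$. So $\mathbf s_h$ depends only on $h$ and $P$. For $A_2$, $h(1)=0$, $h(2)=1$, $\varpi=\rho$, the weights (in fundamental coordinates) are $(1,1),(-1,2),(1,-2),(-1,-1)$, and $\mathbf s_h$ is the word $(1,2,1)$ of Example 2.4.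

**Theorem A.** Let $G$ be simple, $\varpi\ne0$ dominant, $h$ any height function on the Dynkin diagram of $G$. Then $\mathbf s_h$ is a reduced expression of $w_P$, it depends only on $P$ (and $h$), and
$$\mathcal P_{X,\varpi,\mathbf s_h}=\Delta(\mathbb C[X],\nu_{X,\varpi,\mathbf s_h}).$$
Moreover $\mathcal P_{X,\varpi+\varpi',\mathbf s_h}=\mathcal P_{X,\varpi,\mathbf s_h}+\mathcal P_{X,\varpi',\mathbf s_h}$ whenever $\varpi,\varpi'$ both have stabilizer $P$.

In particular the conjecture is true.

**Theorem B.** If $G$ is simply laced, then moreover $\mathrm{Val}_m=\mathrm{Val}_1+\dots+\mathrm{Val}_1$ ($m$ summands) for all $m\ge1$.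

**Proposition C.** For $G$ of type $C_3$, $\varpi=\omega_2$ and $(r_1,\dots,r_7)=(2,3,2,1,2,3,2)$ one has $\mathcal P\subsetneq\Delta$. So "some $\mathbf s$" cannot be replaced by "every $\mathbf s$".

The first two assertions of Theorem A are now proved; the equality of bodies and the additivity remain.

## 4. A reduced word in type $C_3$ for which $\mathcal P\ne\Delta$

The first thing to try is to fix an arbitrary reduced expression and show that the degree $1$ values generate enough values in degree $m$. For minuscule $\varpi$ (where $W$ acts transitively on the weights of $V_\varpi$) Spacek and Wang show that $\mathcal P$ is a Newton–Okounkov body for every reduced expression, namely the order polytope of the associated minuscule poset. Beyond that case an arbitrary word will not do, and we can see exactly what goes wrong: algebraically independent sections can have values that are too dependent.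

**Setting up $\mathfrak{sp}_6$.** Let $e_1,\dots,e_6$ be the standard basis of $\mathbb C^6$ with symplectic form $\omega(e_1,e_6)=1$, $\omega(e_2,e_5)=-1$, $\omega(e_3,e_4)=1$ and weights $\varepsilon_1,\varepsilon_2,\varepsilon_3,-\varepsilon_3,-\varepsilon_2,-\varepsilon_1$. The lowering generators are
$$f_1:e_1\mapsto e_2,\ e_5\mapsto e_6;\qquad f_2:e_2\mapsto e_3,\ e_4\mapsto e_5;\qquad f_3:e_3\mapsto e_4,$$
with other basis vectors sent to $0$. They preserve $\omega$: for $f_1$, $\omega(e_2,e_5)+\omega(e_1,e_6)=0$; for $f_2$, $\omega(e_3,e_4)+\omega(e_2,e_5)=0$; for $f_3$, $\omega(e_4,e_3)+\omega(e_3,e_4)=0$. $X$ is the variety of isotropic planes, and $V(\omega_2)\subset\Lambda^2\mathbb C^6$ is generated by $e_{12}$, where $e_{ij}=e_i\wedge e_j$. The word $(2,3,2,1,2,3,2)$ moves $(1,1,0)$ through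
$$(1,0,1),\ (1,0,-1),\ (1,-1,0),\ (-1,1,0),\ (-1,0,1),\ (-1,0,-1),\ (-1,-1,0)$$
with pairings $1,1,1,2,1,1,1$, so it is a reduced expression of $w_P$ by (E4).

**Step 1: four values.** We compute $\nu$ on four coordinates. The first four factors applied to $e_{12}$ give
$$e_{12}+(a_1+a_3)(e_{13}+a_4e_{23})+a_1a_2(e_{14}+a_4e_{24})+a_1a_2a_3(e_{15}+a_4e_{25}+a_4e_{16}+a_4^2e_{26}).$$
The remaining product $\exp(a_7f_2)\exp(a_6f_3)\exp(a_5f_2)$ fixes $e_1,e_5,e_6$ and acts by
$$e_2\mapsto e_2+(a_5+a_7)e_3+a_5a_6e_4+a_5a_6a_7e_5,\quad e_3\mapsto e_3+a_6e_4+a_6a_7e_5,\quad e_4\mapsto e_4+(a_5+a_7)e_5 .$$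
Let $p_{ij}$ be the coefficient of $e_{ij}$. Here $e_{13}$ comes from $e_{12},e_{13}$; $e_{23}$ only from $e_{23}$; $e_{36}$ only from $e_{26}$; and $e_{35}$ from $e_{23},e_{24},e_{25}$, the first with coefficient $(a_5+a_7)a_6a_7-a_5a_6a_7=a_6a_7^2$. Thus
$$p_{13}=a_1+a_3+a_5+a_7,\qquad p_{23}=(a_1+a_3)a_4,\qquad p_{36}=a_1a_2a_3a_4^2(a_5+a_7),$$
$$p_{35}=(a_1+a_3)a_4a_6a_7^2+a_1a_2a_4(a_5+a_7)^2+a_1a_2a_3a_4(a_5+a_7).$$
Each is homogeneous in $a$, so by (E3)
$$\nu(p_{13})=(1,0,0,0,0,0,0),\quad\nu(p_{23})=(1,0,0,1,0,0,0),$$
$$\nu(p_{35})=(1,1,1,1,1,0,0),\quad\nu(p_{36})=(1,1,1,2,1,0,0).$$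
Hence $\nu(p_{13})+\nu(p_{36})=\nu(p_{23})+\nu(p_{35})$, and these four points span an affine space of dimension $\le2$.

**Step 2: they span a whole face of $\mathcal P$.** We show that a face of $\mathcal P$ has no other values on it. If $a^x$ occurs in $p|_{X^\circ}$ with $p\in\mathbb C[X]_m$, then $f_{r_7}^{x_7}\cdots f_{r_1}^{x_1}v_{m\omega_2}\ne0$, so $m\omega_2-\sum x_t\alpha_{r_t}$ is a weight of $V(m\omega_2)$. Its $\varepsilon_3$-coordinate, an affine function of $x$, is therefore at most $m$. A functional supported on one weight space only involves monomials belonging to that weight, and different weights involve disjoint sets of monomials. So by (E2) each weight space contributes exactly as many values as its dimension, and these add up to $\dim V(m\omega_2)=|\mathrm{Val}_m|$, so they are all of $\mathrm{Val}_m$. For $m=1$ the weights are $\pm\varepsilon_i\pm\varepsilon_j$ ($i<j$), each of multiplicity one, and $0$. Those with $\varepsilon_3$-coordinate $1$ are $\varepsilon_3\pm\varepsilon_1$ and $\varepsilon_3\pm\varepsilon_2$, the weights of $p_{13},p_{36},p_{23},p_{35}$.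 So the face of $\mathcal P$ where the $\varepsilon_3$-coordinate of $\omega_2-\sum x_t\alpha_{r_t}$ equals its maximum $1$ is the convex hull of the four points, of dimension $\le2$.

**Step 3: the sections are too independent.** We compare growth rates. The planes $\langle e_3,x\rangle$ with $0\ne x\in\langle e_1,e_2,e_5,e_6\rangle$ are isotropic, since $e_3$ pairs nontrivially only with $e_4$. They form a $\mathbb P^3\subset X$ on which $p_{13},p_{23},p_{35},p_{36}$ are, up to sign, the homogeneous coordinates. So the degree $m$ monomials in these sections span a space of dimension $\binom{m+3}3$, which gives $\binom{m+3}3$ distinct values in $\mathrm{Val}_m$, all with $\varepsilon_3$-coordinate $m$. If $\mathcal P=\Delta$, they would be lattice points in the $m$-th dilate of a polytope of dimension $\le2$, which has only $O(m^2)$ of them. This is a contradiction, so $\mathcal P\subsetneq\Delta$. $\blacksquare$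

By contrast, $h(2)=0$, $h(1)=h(3)=1$ moves $(1,1,0)$ through $(1,0,1)$, $(0,1,1)$, $(0,1,-1)$, $(0,-1,1)$, $(-1,0,1)$, $(-1,0,-1)$, $(-1,-1,0)$. So $\mathbf s_h$ is $(2,1,3,2,1,3,2)$, and Theorem A says $\mathcal P=\Delta$ for it. The point of a height function is that its letters are exactly the places where the graded module $I_\mu$ can live. The next four sections turn this into a proof.

## 5. Functionals on $V(\mu)$ from modules

Until the end of Section 8, $\hat{\mathfrak g}$ is the simple Lie algebra with ADE diagram $I$, and $V(\mu)$ is an irreducible $\hat{\mathfrak g}$-module. A dimension vector $\mathbf d$ is identified with $\sum\mathbf d_i\alpha_i$, and $\Pi(\mathbf d)$ is the variety of $\Pi$-modules of dimension vector $\mathbf d$, acted on by the base change group $\prod_iGL_{\mathbf d_i}$. We use three cited facts.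

**Fact 1** (Crawley-Boevey, *Amer. J. Math.* 122 (2000), Lemma 1). For $\Pi$-modules $U,W$,
$$\dim\operatorname{Ext}^1(U,W)=\dim\operatorname{Hom}(U,W)+\dim\operatorname{Hom}(W,U)-(\underline\dim\,U,\underline\dim\,W).$$

**Fact 2** (Lusztig, *J. AMS* 4 (1991), §12). For $U$ of dimension vector $\mathbf d$ let $\chi_{j_1\dots j_k}(U)$ be the Euler characteristic of the variety of flags of submodules $0=U_0\subset\dots\subset U_k=U$ with $U_t/U_{t-1}\cong S_{j_t}$. There is a linear functional $\delta_U$ on $U(\hat{\mathfrak n}^-)$, supported in degree $\mathbf d$, with $\delta_U(f_{j_k}\cdots f_{j_1})=\chi_{j_1\dots j_k}(U)$. (The order convention is immaterial, because $U(\hat{\mathfrak n}^-)$ has an anti-automorphism fixing all $f_i$.)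

**Fact 3** (Lusztig, loc. cit. and *Adv. Math.* 151 (2000); Kashiwara–Saito, *Duke* 89 (1997); up to the duality $U\mapsto U^*$).

(i) $U\mapsto U/\operatorname{soc}_iU$ induces a bijection $Z\mapsto Z_1$ from the irreducible components of $\Pi(\mathbf d)$ with generic $\dim\operatorname{soc}_i=c$ to the components of $\Pi(\mathbf d-c\alpha_i)$ with generic $\operatorname{soc}_i=0$. For every dense open $O\subset Z_1$ stable under base change, there is a dense open subset of $Z$ consisting of $U$ with $U/\operatorname{soc}_iU\in O$.

(ii) $\dim V(\mu)_{\mu-\mathbf d}$ is the number of components of $\Pi(\mathbf d)$ whose generic point satisfies $\dim\operatorname{soc}_i\le\mu_i$ for all $i$.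

Let $\mathcal B_\mu$ be the set of all components as in (ii), over all $\mathbf d$; so $|\mathcal B_\mu|=\dim V(\mu)$.

**Example 5.1.** In type $A_2$ with $\mathbf d=\alpha_1+\alpha_2$, a module is a pair of scalars with product $0$, so $\Pi(\mathbf d)$ is a union of two lines. The generic socles are $S_1$ and $S_2$. Both components belong to $\mathcal B_\rho$, matching the two-dimensional zero weight space of the adjoint representation. For $U=I_1$ of Example 1.5, $\chi_{12}(U)=1$ and $\chi_{21}(U)=0$: the only proper nonzero submodule is the socle $S_1$.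

**The functionals $p_U$.** Let $U\subset I_\mu$. We claim $\delta_U(uf_i^{\mu_i+1})=0$ for all $u\in U(\hat{\mathfrak n}^-)$. A contributing flag would contain a submodule of length $\mu_i+1$ with all composition factors $S_i$. There are no loops, so this submodule is semisimple and lies in $\operatorname{soc}_iU$, which has dimension $\le\mu_i$; so there is no such flag. Since $V(\mu)=U(\hat{\mathfrak n}^-)/\sum_iU(\hat{\mathfrak n}^-)f_i^{\mu_i+1}$, the functional $\delta_U$ descends to $p_U\in V(\mu)^*$ with
$$p_U(f_{j_k}\cdots f_{j_1}v_\mu)=\chi_{j_1\dots j_k}(U).\tag{5.1}$$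

**Definition 5.2 (socle filtration along a word).** For a word $(r_1,\dots,r_n)$ put $V_0(U)=0$, let $V_k(U)\supset V_{k-1}(U)$ be given by $V_k(U)/V_{k-1}(U)=\operatorname{soc}_{r_k}(U/V_{k-1}(U))$, and put $x(U)=(x_1,\dots,x_n)$ with $x_k=\dim V_k/V_{k-1}$. The word exhausts $U$ if $V_n(U)=U$.

**Lemma 1.** Let $U\subset I_\mu$. Then
$$p_U(\exp(a_nf_{r_n})\cdots\exp(a_1f_{r_1})v_\mu)=\sum_{k\in\mathbb Z^n_{\ge0}}\chi(\mathcal F_k(U))\,a^k,$$
where $\mathcal F_k(U)$ is the variety of flags of submodules $0=U_0\subset\dots\subset U_n=U$ with $U_t/U_{t-1}\cong S_{r_t}^{k_t}$. If $V_n(U)=U$, the lexicographically largest $k$ with $\mathcal F_k(U)\ne\emptyset$ is $x(U)$, and $\mathcal F_{x(U)}(U)$ is a point. In particular $p_U\ne0$, and $a^{x(U)}$ has coefficient $1$ and is the smallest monomial in the term order.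

**Proof.** Expanding the exponentials, the coefficient of $a^k$ is $\delta_U(f_{r_n}^{k_n}\cdots f_{r_1}^{k_1})/\prod_tk_t!$. The corresponding variety of full flags maps onto $\mathcal F_k(U)$ by keeping the members at the ends of the blocks of equal letters; the subquotient of a block has only factors $S_{r_t}$ and is semisimple, since there are no loops. The fibers are products of full flag varieties of $\mathbb C^{k_t}$, of Euler characteristic $\prod k_t!$. So the coefficient is $\chi(\mathcal F_k(U))$.

Now let $U_\bullet\in\mathcal F_k(U)$. Then $U_1\subset\operatorname{soc}_{r_1}U=V_1$, so $k_1\le x_1$, with equality if and only if $U_1=V_1$. If equality holds, pass to $U/V_1$ and the remaining word, and iterate. So every such $k$ is lexicographically at most $x(U)$, and $k=x(U)$ forces $U_t=V_t$ for all $t$; when $V_n=U$ this flag does lie in $\mathcal F_{x(U)}(U)$. All $k$ with $\mathcal F_k(U)\ne\emptyset$ have $\sum k_t=\dim U$, so (E3) applies. $\square$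

## 6. The socle filtration of a submodule of $I_\mu$ along the letters

Fix $h$. For a letter $\kappa=(j,d)$ let $F_{<\kappa}\subset I_\mu$ be the sum of the pieces at earlier letters, and $F_{\le\kappa}=F_{<\kappa}\oplus(I_\mu)_\kappa$. Arrows lower the degree, so both are submodules.

**Lemma 2.** (a) For $\kappa=(j,d)$: $\operatorname{soc}_j(I_\mu/F_{<\kappa})=F_{\le\kappa}/F_{<\kappa}$.

(b) For $U\subset I_\mu$, take a word consisting, in order, of finitely many letters including all support letters of $I_\mu$. The socle filtration of $U$ along it is $(U\cap F_{\le\kappa})_\kappa$. It exhausts $U$, and for $\kappa=(j,d)$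
$$x_\kappa(U)=\dim\frac{U\cap F_{\le\kappa}}{U\cap F_{<\kappa}}=\dim e_j\bigl(U\cap(I_\mu)_{\le d}\bigr)-\dim e_j\bigl(U\cap(I_\mu)_{<d}\bigr).\tag{6.1}$$
If $U$ is graded, $x(U)$ is its graded dimension vector.

(c) For $U\subset I_\mu$ there is a graded submodule $U_0\subset I_\mu$ with graded dimension vector $x(U)$.

**Proof of (a).** The socle is the common kernel of homogeneous operators, hence graded, so it suffices to test a homogeneous $u$ at $(j,d')$ with $u\notin F_{<\kappa}$. Then $d'\ge d$. If $d'=d$, arrows send $u$ to degree $d-1$, inside $F_{<\kappa}$, so $u$ represents a socle element. If $d'>d$, then $d'\ge d+2$ by parity, and arrows send $u$ to degree $\ge d+1$, where $F_{<\kappa}$ is zero. If these images lie in $F_{<\kappa}$, they vanish, so $u\in\operatorname{soc}I_\mu$ and $d'=h(j)$. But $h(j)\le d$ because $\kappa$ is a letter, a contradiction. $\square$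

**Proof of (b).** By induction the filtration just before $\kappa$ is $U\cap F_{<\kappa}$; omitted letters have zero pieces and make no difference. Identify $U/(U\cap F_{<\kappa})$ with $(U+F_{<\kappa})/F_{<\kappa}\subset I_\mu/F_{<\kappa}$. The $\operatorname{soc}_j$ of a submodule is its intersection with $\operatorname{soc}_j$ of the big module. So by (a) and the modular law it is
$$\frac{(U+F_{<\kappa})\cap F_{\le\kappa}}{F_{<\kappa}}=\frac{U\cap F_{\le\kappa}+F_{<\kappa}}{F_{<\kappa}}\cong\frac{U\cap F_{\le\kappa}}{U\cap F_{<\kappa}} .$$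
This gives the next step of the filtration. At the end $F_{\le\kappa}=I_\mu$, so $U$ is exhausted. For the second equality in (6.1): a submodule is the direct sum of its parts at the vertices, $F_{\le\kappa}$ and $F_{<\kappa}$ agree at vertices $\ne j$, and $e_jF_{\le\kappa}=e_j(I_\mu)_{\le d}$, $e_jF_{<\kappa}=e_j(I_\mu)_{<d}$. If $U$ is graded, the first quotient in (6.1) is $U_\kappa$. $\square$

**Proof of (c).** Let $U_0=\bigoplus_d\operatorname{im}\bigl(U\cap(I_\mu)_{\le d}\to(I_\mu)_d\bigr)$, the span of leading terms. If $u\in U\cap(I_\mu)_{\le d}$ has degree $d$ component $u_d$ and $a$ is an arrow, then $au\in U\cap(I_\mu)_{\le d-1}$ has degree $d-1$ component $au_d$. So $U_0$ is a graded submodule. The kernel of the map in degree $d$ is $U\cap(I_\mu)_{<d}$, so the dimension of $U_0$ at $(j,d)$ is the right-hand side of (6.1). $\square$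

## 7. The support letters of $I_\mu$ form the word of $\mu$

**Lemma 3.** Let $\kappa=(j,d)$ be a letter, $y_\kappa=\dim(I_\mu)_\kappa$ and $\eta=\mu-\underline\dim F_{<\kappa}$. Then $y_\kappa=\max(0,\langle\eta,h_j\rangle)$. Hence the support letters of $I_\mu$ are exactly those recorded by the procedure of Definition 3.1 applied to $\mu$, with current weight $\eta$.

**Proof.** We go through the letters in order, with the inductive claim that $\eta\in W\mu$; at the first letter $\eta=\mu$. Put $F=F_{<\kappa}$, $q=y_\kappa$ and $p=\dim\operatorname{Hom}(F,S_j)$.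

**Step 1: a formula for $q$.** This step relates $q$ to the pairing. By Lemma 2(a), $q=\dim\operatorname{Hom}(S_j,I_\mu/F)$. Apply $\operatorname{Hom}(S_j,-)$ to $0\to F\to I_\mu\to I_\mu/F\to0$. Since $I_\mu$ is injective, $\operatorname{Ext}^1(S_j,I_\mu)=0$, and $\dim\operatorname{Hom}(S_j,I_\mu)=\mu_j$. With Fact 1,
$$q=\mu_j-\dim\operatorname{Hom}(S_j,F)+\dim\operatorname{Ext}^1(S_j,F)=\mu_j+p-(\alpha_j,\underline\dim F)=\langle\eta,h_j\rangle+p .$$

**Step 2: $p$ and $q$ are not both positive.** This step removes $p$. Suppose $p,q>0$. There are submodules $F^-\subset F\subset F^+=F_{\le\kappa}$ of $I_\mu$ with $F/F^-\cong S_j^p$ and $F^+/F\cong S_j^q$. By Lemmas 1 and 2(b), $p_{F^-}$ and $p_{F^+}$ are nonzero functionals on $V(\mu)$, supported on weights $\mu-\underline\dim F^\pm$. So $\eta+p\alpha_j$ and $\eta-q\alpha_j$ are weights of $V(\mu)$. Write $\eta=w\mu$ and apply $w^{-1}$: both $\mu+p\,w^{-1}\alpha_j$ and $\mu-q\,w^{-1}\alpha_j$ are weights of $V(\mu)$. One of $\pm w^{-1}\alpha_j$ is a positive root, so one of these weights is $\mu+c\beta$ with $c>0$, $\beta\in\Phi^+$.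 This is impossible for the highest weight $\mu$.

**Step 3: conclusion.** If $p=0$, then $q=\langle\eta,h_j\rangle\ge0$. If $q=0$, then $\langle\eta,h_j\rangle=-p\le0$. In both cases $q=\max(0,\langle\eta,h_j\rangle)$. The new weight is $\eta-q\alpha_j$, which is $s_j\eta$ if $q>0$ and $\eta$ if $q=0$. It lies in $W\mu$, and the induction continues exactly as in Definition 3.1. $\square$

In Example 1.5 with $\mu=\rho$ the pairings along $(1,2,1)$ are $1,2,1$, the dimensions of $I_\rho$ at $(1,0),(2,1),(1,2)$.

## 8. $D_\mu$ is the set of values; the simply laced case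

Let $\hat{\mathbf s}=(r_1,\dots,r_n)$ be a word of finitely many letters, in order, containing all support letters of $I_\mu$. For $Z\in\mathcal B_\mu$ let $x(Z)$ be the value of $x(U)$ (along $\hat{\mathbf s}$) on a dense open subset of $Z$. It exists because $U\mapsto x(U)$ is constructible and $Z$ is irreducible.

**Lemma 4.** $Z\mapsto x(Z)$ is injective on $\mathcal B_\mu$.

**Proof.** A generic $U\in Z$ embeds in $I_\mu$, so the word exhausts it (Lemma 2(b)). We show, by induction on the length, that for any word the components whose generic point is exhausted by it are determined by $x(Z)$. For the empty word $U=0$. Otherwise $x_1$ is the generic value of $\dim\operatorname{soc}_{r_1}$ on $Z$; let $Z_1$ be the component attached to $Z$ by Fact 3(i) with $i=r_1$, $c=x_1$. The set where the vector along the remaining word takes its generic value on $Z_1$ contains a dense open subset. The union $O$ of the translates of that subset under the base change group (connected, hence preserving $Z_1$) is dense, open and stable, and the vector is constant on $O$. By Fact 3(i), for generic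 $U\in Z$ we have $U/\operatorname{soc}_{r_1}U\in O$. So the vector on $O$ is $(x_2,x_3,\dots)$, and $Z_1$ is generically exhausted by the remaining word. By induction $Z_1$ is determined, and $(x_1,Z_1)$ determines $Z$. $\square$

**Proposition 5.** $Z\mapsto x(Z)$ is a bijection $\mathcal B_\mu\to D_\mu$, and $D_\mu$ is the set of exponents of smallest monomials of the nonzero polynomials $p(\exp(a_nf_{r_n})\cdots\exp(a_1f_{r_1})v_\mu)$, $p\in V(\mu)^*$.

**Proof.** By Lemma 1, $p_U$ for generic $U\in Z$ has smallest exponent $x(Z)$. These are $|\mathcal B_\mu|=\dim V(\mu)$ distinct exponents, by Lemma 4. The polynomials in question form a quotient of $V(\mu)^*$, so there are at most $\dim V(\mu)$ smallest exponents. Hence the $x(Z)$ are all of them. By Lemma 2(c), $x(Z)\in D_\mu$. Conversely, for a graded submodule $W\subset I_\mu$, the smallest exponent of $p_W$ is $x(W)$, which is its graded dimension vector by Lemma 2(b). So every element of $D_\mu$ is a smallest exponent, that is, some $x(Z)$. $\square$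

**Proof of Theorems A and B for simply laced $G$.** Take $\mathfrak g=\hat{\mathfrak g}$, $\lambda=\varpi$, $\mathbf s=\mathbf s_h$. By Lemma 3 the letters of $\mathbf s$ are the support letters of $I_\lambda$, and so also of every $I_{m\lambda}=I_\lambda^{\oplus m}$. By (E1), Proposition 5 and (1.1),
$$\mathrm{Val}_m=D_{m\lambda}=D_\lambda+\dots+D_\lambda\quad(m\text{ summands}),\qquad\mathrm{Val}_1=D_\lambda .$$
This is Theorem B. Then $\frac1m\mathrm{Val}_m\subset\operatorname{conv}(D_\lambda)$ for all $m$, so $\Delta=\operatorname{conv}(D_\lambda)=\mathcal P_{X,\varpi,\mathbf s}$. If $\varpi,\varpi'$ have the same stabilizer $P$, the word is the same for $\varpi$, $\varpi'$ and $\varpi+\varpi'$, and taking convex hulls in $D_{\varpi+\varpi'}=D_\varpi+D_{\varpi'}$ gives additivity. $\blacksquare$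

## 9. Folding: values for non-simply-laced $G$

**The folded Lie algebra.** Take $(\hat{\mathfrak g},\sigma)$, with $\sigma$ a diagram automorphism of order $N$, among $(A_{2n-1},2)$ with $n\ge2$, $(D_{n+1},2)$ with $n\ge3$, $(E_6,2)$, $(D_4,3)$. Distinct nodes in one $\sigma$-orbit are non-adjacent. For an orbit $\mathsf I$ put $f_{\mathsf I}=\sum_{j\in\mathsf I}f_j$, and similarly $e_{\mathsf I},h_{\mathsf I}$. Put $A_{\mathsf{IJ}}=\sum_{j\in\mathsf I}a_{jj'}$ for any $j'\in\mathsf J$; by $\sigma$-invariance this does not depend on $j'$. Then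
$$[h_{\mathsf I},h_{\mathsf J}]=0,\quad[e_{\mathsf I},f_{\mathsf J}]=\delta_{\mathsf{IJ}}h_{\mathsf I},\quad[h_{\mathsf I},e_{\mathsf J}]=A_{\mathsf{IJ}}e_{\mathsf J},\quad[h_{\mathsf I},f_{\mathsf J}]=-A_{\mathsf{IJ}}f_{\mathsf J},$$
and $A$ is the Cartan matrix of type $C_n,B_n,F_4,G_2$ respectively, with $A_{\mathsf{IJ}}=\langle\alpha_{\mathsf J},h_{\mathsf I}\rangle$. The Serre relations hold: for $\mathsf I\ne\mathsf J$, $f_{\mathsf J}$ is killed by $\operatorname{ad}e_{\mathsf I}$ and has $h_{\mathsf I}$-weight $-A_{\mathsf{IJ}}$ in a finite-dimensional $\mathfrak{sl}_2$-module, so $(\operatorname{ad}f_{\mathsf I})^{1-A_{\mathsf{IJ}}}f_{\mathsf J}=0$; likewise for $e$. By Serre's theorem these elements generate a copy of the simple Lie algebra $\mathfrak g=\mathfrak g(A)$, with these Chevalley generators, and every non-simply-laced simple $\mathfrak g$ arises. Since $|\mathsf J|A_{\mathsf{IJ}}=\sum_{j\in\mathsf I,\,j'\in\mathsf J}a_{jj'}=|\mathsf I|A_{\mathsf{JI}}$, we may normalize the invariant form of $\mathfrak g$ by $(\alpha_{\mathsf I},\alpha_{\mathsf I})=2/|\mathsf I|$.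

Let $h$ be any height function on the diagram of $\mathfrak g$. Adjacent nodes of $\hat{\mathfrak g}$ lie in adjacent orbits, so $j\mapsto h(\text{orbit of }j)$ is a $\sigma$-invariant height function for $\hat{\mathfrak g}$, again denoted $h$.

**The weights.** Let $\lambda=\varpi$, $\lambda_{\mathsf I}=\langle\lambda,h_{\mathsf I}\rangle$. Choose a dominant integral weight $\hat\lambda$ of $\hat{\mathfrak g}$ with $\sum_{j\in\mathsf I}\hat\lambda_j=\lambda_{\mathsf I}$ for all $\mathsf I$ (for example, put all of $\lambda_{\mathsf I}$ on one node of $\mathsf I$). With $(\sigma\mu)_{\sigma j}=\mu_j$, put $M=\sum_{i=0}^{N-1}\sigma^i\hat\lambda$. It is $\sigma$-invariant, and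
$$M_{\mathsf I}:=M_j=N\lambda_{\mathsf I}/|\mathsf I|\qquad(j\in\mathsf I).\tag{9.1}$$
So $M$ restricts to $N\lambda$ on the span of the $h_{\mathsf I}$.

For a $\Pi$-module $U$ let ${}^\sigma U$ be its twist: $({}^\sigma U)_{\sigma j}=U_j$, with arrows transported. This is a $\Pi$-module because the relations are $\sigma$-invariant. We have ${}^\sigma I_j\cong I_{\sigma j}$ as graded modules, hence ${}^\sigma I_\mu\cong I_{\sigma\mu}$. Put $\sigma(j,d)=(\sigma j,d)$.

**The words $\mathbf s$ and $\hat{\mathbf s}$.** The function $\kappa\mapsto\dim(I_M)_\kappa$ is $\sigma$-invariant, so the support letters of $I_M$ group into blocks $\{(j,d_t):j\in\mathsf I_t\}$, $t=1,2,\dots$, with $d_1\le d_2\le\cdots$. Order all letters of $\hat{\mathfrak g}$ block by block, the blocks $\{(j,d):j\in\mathsf I\}$ being in the order of the letters $(\mathsf I,d)$ of $\mathfrak g$. Let $\hat{\mathbf s}$ be the list of support letters of $I_M$ in this order and $\mathbf s=(\mathsf I_1,\mathsf I_2,\dots)$.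

**Lemma 6.** $\mathbf s=\mathbf s_h$ for $\mathfrak g$ and $\varpi$.

**Proof.** At the start of each block the current weight $\hat\eta$ of Lemma 3 is $\sigma$-invariant, since whole blocks have been removed. Nodes within a block are non-adjacent, so within the block the pairings with the $h_j$ not yet processed do not change. For a recorded block, $\langle\hat\eta,h_j\rangle=y>0$ for all $j\in\mathsf I_t$. Each $\alpha_j$ ($j\in\mathsf I$) restricts to $\alpha_{\mathsf I}$ on the span of the $h_{\mathsf J}$. So the restriction of $\hat\eta$ changes by $-|\mathsf I_t|y\,\alpha_{\mathsf I_t}$, while it pairs with $h_{\mathsf I_t}$ to $|\mathsf I_t|y>0$: it is reflected by $s_{\mathsf I_t}$. For an unrecorded block the pairings are $\le0$ and nothing changes. So the restricted weights follow Definition 3.1 for $\mathfrak g$, started at $M|=N\lambda$, and this records the same letters as for $\lambda$. $\square$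

Hence $\mathbf s$ is a reduced expression of $w_P$, with $\ell$ letters. Since $I_{\hat\lambda}$ is a graded direct summand of $I_M$, its support letters lie in $\hat{\mathbf s}$; the same holds for all $\sigma^i\hat\lambda$ and all $mM$. By Lemma 3, $\hat{\mathbf s}$ depends only on the set of $j$ with $M_j=0$, hence only on $P$ and $h$.

**The projection.** Define $\pi:\mathbb R^{\hat{\mathbf s}}\to\mathbb R^\ell$ by $\pi(x)_t=\sum_{j\in\mathsf I_t}x_{(j,d_t)}$. For dominant $\mu$ with support letters in $\hat{\mathbf s}$ put $\hat\Delta_\mu=\operatorname{conv}D_\mu\subset\mathbb R^{\hat{\mathbf s}}$, and put $P_0=\pi(\hat\Delta_{\hat\lambda})=\operatorname{conv}\pi(D_{\hat\lambda})$.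

**Lemma 7.** $\pi(D_{\hat\lambda})\subset\mathrm{Val}_1$, so $P_0\subset\mathcal P_{X,\varpi,\mathbf s}$.

**Proof.** The vector $v_{\hat\lambda}$ is killed by all $e_{\mathsf I}$ and has weight $\lambda$ for $\mathfrak g$, so $V(\lambda)=U(\mathfrak g)v_{\hat\lambda}\subset V(\hat\lambda)$. The $f_j$, $j\in\mathsf I$, commute, so $\exp(af_{\mathsf I})=\prod_{j\in\mathsf I}\exp(af_j)$. By Lemma 1 with equal variables in each block, for a graded submodule $U\subset I_{\hat\lambda}$,
$$p_U(u(a)v_\lambda)=\sum_{\hat k}\chi(\mathcal F_{\hat k}(U))\,a^{\pi\hat k},$$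
with all monomials of degree $\dim U$. We must find the lexicographically largest $\pi\hat k$. Let $U_\bullet\in\mathcal F_{\hat k}(U)$. The member of the flag at the end of the first block is a submodule with composition factors at pairwise non-adjacent vertices, so it is killed by all arrows. Hence it lies in $\bigoplus_{j\in\mathsf I_1}\operatorname{soc}_jU$, and $(\pi\hat k)_1\le\sum_{j\in\mathsf I_1}\dim\operatorname{soc}_jU$. Equality holds if and only if this member equals $\bigoplus_{j\in\mathsf I_1}\operatorname{soc}_jU$, and then the entries of $\hat k$ in the block are the $\dim\operatorname{soc}_jU$. This sum is also the member at the end of the block of the socle filtration of $U$: for non-adjacent $j\ne j'$, arrows out of $j'$ do not end at $j$, so $\operatorname{soc}_{j'}(U/\operatorname{soc}_jU)=\operatorname{soc}_{j'}U$. Now pass to the quotient and iterate over the blocks. The lexicographically largest $\pi\hat k$ with $\mathcal F_{\hat k}(U)\ne\emptyset$ is attained only for $\hat k=x(U)$, where the coefficient is $1$. By (E3), $\nu(p_U|_{V(\lambda)})=\pi(x(U))$,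 and $x(U)$ runs over $D_{\hat\lambda}$. $\square$

**Example 9.1 ($A_3\to C_2$).** Orbits $\mathsf J=\{2\}$, $\mathsf I=\{1,3\}$, $h(\mathsf J)=0$, $h(\mathsf I)=1$, and $\lambda=\omega_{\mathsf J}$, $\hat\lambda=\omega_2$. By Example 1.6 the blocks are $\mathsf J,\mathsf I,\mathsf J$, and $\pi(D_{\hat\lambda})=\{000,100,110,120,121\}$: the six elements of $D_{\omega_2}$ have five images, and $\dim V(\lambda)=5$ while $\dim V(\hat\lambda)=6$.

Here the simply laced argument stops. It rested on $|D_\mu|=\dim V(\mu)$. Now $|D_{\hat\lambda}|=\dim V(\hat\lambda)$ counts the wrong module, $\pi$ is not injective, and Lemma 7 only gives some values in $\mathrm{Val}_1$. To conclude by counting we would need $|\pi(D_{m\hat\lambda})|=\dim V(m\lambda)$, that is, control of the fibers of $\pi$. The way around is to count only asymptotically. If $P_0$ has at least the volume forced by the growth of $\dim V(m\lambda)$, then no value can lie outside $P_0$. To bound that volume from below we count only the $\sigma$-fixed points of $D_{mM}$, and a trace formula counts those exactly. In Example 9.1,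 $P_0$ is the cone with apex $0$ over the triangle $100,120,121$ of area $1$ in the plane $x_1=1$. So $\operatorname{vol}P_0=\frac13$, and $\dim V(m\lambda)=\frac16(m+1)(m+2)(2m+3)\sim\frac13m^3$.

We also need that no sublattice intervenes.

**Lemma 8.** $0\in\pi(D_{\hat\lambda})$, and differences of elements of $\pi(D_{\hat\lambda})$ generate $\mathbb Z^\ell$.

**Proof.** The zero submodule gives $0$. For each $t$ some $j\in\mathsf I_t$ has $(I_{\hat\lambda})_{(j,d_t)}\ne0$, because $(I_M)_{(j,d_t)}\neq0$ is a direct sum of spaces of dimensions $\dim(I_{\hat\lambda})_{(\sigma^{-i}j,d_t)}$. With $\kappa=(j,d_t)$, let $F=F_{<\kappa}\subset I_{\hat\lambda}$ and let $L$ be a line in $(I_{\hat\lambda})_\kappa$. Arrows send $L$ into degree $d_t-1$, so $F$ and $F\oplus L$ are graded submodules. The images of their dimension vectors under $\pi$ differ by the unit vector $\epsilon_t$. $\square$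

## 10. The volume of $P_0$

**Proposition 9.** $\operatorname{vol}(P_0)\ge v:=\lim_{m\to\infty}m^{-\ell}\dim V(m\lambda)$.

The limit exists and is positive by Weyl's dimension formula: $v=\prod_{\beta\in\Phi^+\setminus\Phi_P}\langle\lambda,\beta^\vee\rangle/\operatorname{ht}(\beta^\vee)$, with $|\Phi^+\setminus\Phi_P|=\dim X=\ell$.

**Step 1: symmetrize.** We replace $\hat\lambda$ by the invariant weight $M$. By (1.1), $\hat\Delta_M=\sum_{i=0}^{N-1}\hat\Delta_{\sigma^i\hat\lambda}$. Let $\sigma$ permute the coordinates of $\mathbb R^{\hat{\mathbf s}}$ via the letters. Twisting submodules gives $D_{\sigma\mu}=\sigma D_\mu$, and $\pi\sigma=\pi$. Hence $\pi(\hat\Delta_M)=NP_0$.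

**Step 2: pass to invariant points.** We express $\operatorname{vol}P_0$ through a section of $\hat\Delta_M$ instead of a projection. $\hat\Delta_M$ is $\sigma$-stable and convex, so averaging a point over $\langle\sigma\rangle$ stays inside and does not change $\pi$; thus $\pi(\hat\Delta_M)=\pi(\hat\Delta_M^\sigma)$. Elements of $\hat\Delta_M^\sigma$ are constant on blocks. Let
$$\Delta^0=\{(x_t)\in\mathbb R^\ell:\text{the vector with entries }x_t\text{ on block }t\text{ lies in }\hat\Delta_M\}.$$
On such vectors $\pi$ multiplies $x_t$ by $|\mathsf I_t|$, so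
$$N^\ell\operatorname{vol}(P_0)=\operatorname{vol}\pi(\hat\Delta_M)=\prod_t|\mathsf I_t|\cdot\operatorname{vol}(\Delta^0).\tag{10.1}$$

**Step 3: bound $\operatorname{vol}\Delta^0$ by invariant components.** We turn the volume into a count. By (1.1), $D_{mM}\subset m\hat\Delta_M$, so $\#(m\Delta^0\cap\mathbb Z^\ell)\ge\#(D_{mM})^\sigma$, and therefore $\operatorname{vol}(\Delta^0)\ge\limsup_m m^{-\ell}\#(D_{mM})^\sigma$. By Proposition 5, $Z\mapsto x(Z)$ is a bijection $\mathcal B_{mM}\to D_{mM}$. It is $\sigma$-equivariant, where $\sigma Z=\{{}^\sigma U:U\in Z\}$ (again in $\mathcal B_{mM}$, as $mM$ is $\sigma$-invariant). Indeed, if $U\subset I_{mM}$, then ${}^\sigma U\subset{}^\sigma I_{mM}\cong I_{mM}$, a graded isomorphism. The second formula in (6.1), which does not involve the order of letters of equal degree, gives $x_{\sigma\kappa}({}^\sigma U)=x_\kappa(U)$. So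
$$\#(D_{mM})^\sigma=\#\{Z\in\mathcal B_{mM}:\sigma Z=Z\}.$$

**Step 4: invariant components as a trace.** We express the count by representation theory. For $Z\in\mathcal B_{mM}$ let $p_Z\in V(mM)^*$ be the common value of $p_U$ on a dense open subset of $Z$. It exists because $p_U$ is determined by finitely many constructible functions $\chi_{j_1\dots j_k}$. The $p_Z$ have distinct smallest exponents $x(Z)$, so they are independent, and $|\mathcal B_{mM}|=\dim V(mM)$, so $\{p_Z\}$ is a basis of $V(mM)^*$. Let $\sigma_V$ be the linear automorphism of $V(mM)$ fixing the highest weight vector with $\sigma_Vf_j\sigma_V^{-1}=f_{\sigma j}$, $\sigma_Ve_j\sigma_V^{-1}=e_{\sigma j}$; it exists because $mM$ is $\sigma$-invariant. From $\chi_{\sigma j_1\dots\sigma j_k}({}^\sigma U)=\chi_{j_1\dots j_k}(U)$ and (5.1) we get $p_{\sigma Z}\circ\sigma_V=p_Z$. So $p\mapsto p\circ\sigma_V$ permutes the basis, and its trace counts fixed elements: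
$$\#\{Z:\sigma Z=Z\}=\operatorname{tr}(\sigma_V\,|\,V(mM)).$$

**Step 5: evaluate the trace.** We use a cited formula.

**Fact 4** (Jantzen, Bonner Math. Schriften 67 (1973); Fuchs–Schellekens–Schweigert, *CMP* 180 (1996); Kumar–Lusztig–Prasad, *Contemp. Math.* 478 (2009)). For these $\sigma$ and a $\sigma$-invariant dominant integral $\mu$, $\operatorname{tr}(\sigma_V|V(\mu))$ is the dimension of the irreducible module of highest weight $\mu$ over the simple Lie algebra $\mathfrak g_\sigma$ with simple coroots $h'_{\mathsf I}$ and simple roots $\alpha'_{\mathsf J}$, where $\langle\alpha'_{\mathsf J},h'_{\mathsf I}\rangle=\sum_{j'\in\mathsf J}a_{jj'}$ and $\langle\mu,h'_{\mathsf I}\rangle=\mu_j$ ($j\in\mathsf I$).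

Here $\langle\alpha'_{\mathsf J},h'_{\mathsf I}\rangle=A_{\mathsf{JI}}=\langle\alpha_{\mathsf I},h_{\mathsf J}\rangle$: the coroots of $\mathfrak g_\sigma$ form the root system $\Phi$ of $\mathfrak g$. So the positive coroots of $\mathfrak g_\sigma$ are the elements $\sum_{\mathsf I}c_{\mathsf I}(\beta)h'_{\mathsf I}$ for $\beta=\sum c_{\mathsf I}(\beta)\alpha_{\mathsf I}\in\Phi^+$. By Weyl's formula the module of highest weight $mM$ has dimension
$$\prod_{\beta\in\Phi^+}\frac{m\sum_{\mathsf I}c_{\mathsf I}(\beta)M_{\mathsf I}+\operatorname{ht}\beta}{\operatorname{ht}\beta}.$$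
By (9.1), $\sum c_{\mathsf I}(\beta)M_{\mathsf I}\ne0$ if and only if $\beta\notin\Phi_P$, and there are $\ell$ such $\beta$. With Steps 3 and 4,
$$\operatorname{vol}(\Delta^0)\ \ge\prod_{\beta\in\Phi^+\setminus\Phi_P}\frac{\sum_{\mathsf I}c_{\mathsf I}(\beta)M_{\mathsf I}}{\operatorname{ht}\beta}.\tag{10.2}$$

As a check of Fact 4, take $A_3$ and $\mu=\omega_1+\omega_3$, the adjoint representation, with $\sigma_V=\sigma$ on $\mathfrak{sl}_4$; this fixes the highest root vector because $[e_3,[e_2,e_1]]=[e_1,[e_2,e_3]]$. The trace is $1$ on the Cartan subalgebra ($h_2$ fixed, $h_1,h_3$ swapped), $2$ on the positive root spaces ($\alpha_2$ and $\alpha_1+\alpha_2+\alpha_3$ are fixed with sign $+$, the others are swapped in pairs), and $2$ on the negative ones: total $5$. The positive roots of $C_2$ are $\alpha_{\mathsf I},\alpha_{\mathsf J},\alpha_{\mathsf I}+\alpha_{\mathsf J},2\alpha_{\mathsf I}+\alpha_{\mathsf J}$. With $\mu$ equal to $1$ on $\mathsf I$ and $0$ on $\mathsf J$ the product is $\frac21\cdot\frac11\cdot\frac32\cdot\frac53=5$.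

**Step 6: compare with $v$.** We show that the lower bound obtained is exactly $v$. Insert (10.2) and (9.1) in (10.1); the $\ell$ factors $N$ cancel:
$$\operatorname{vol}(P_0)\ \ge\ \prod_t|\mathsf I_t|\prod_{\beta\in\Phi^+\setminus\Phi_P}\frac{\sum_{\mathsf I}c_{\mathsf I}(\beta)\lambda_{\mathsf I}/|\mathsf I|}{\operatorname{ht}\beta}.\tag{10.3}$$
Put $d_\beta=(\beta,\beta)/2$, so $d_{\alpha_{\mathsf I}}=1/|\mathsf I|$ and $\beta^\vee=d_\beta^{-1}\sum_{\mathsf I}c_{\mathsf I}(\beta)|\mathsf I|^{-1}h_{\mathsf I}$. Hence $\sum_{\mathsf I}c_{\mathsf I}(\beta)\lambda_{\mathsf I}/|\mathsf I|=d_\beta\langle\lambda,\beta^\vee\rangle$.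

Next, the inversion set of $w_P$ is $\{\beta>0:w_P\beta<0\}=\{s_{\mathsf I_1}\cdots s_{\mathsf I_{t-1}}\alpha_{\mathsf I_t}\}_{t=1}^\ell$. It is contained in $\Phi^+\setminus\Phi_P$, as $w_P$ is minimal in its coset, and has the same cardinality $\ell$, so the two sets are equal. The form is $W$-invariant, so $\prod_{\beta\in\Phi^+\setminus\Phi_P}d_\beta^{-1}=\prod_t|\mathsf I_t|$. Thus the right side of (10.3) equals
$$\prod_{\beta\in\Phi^+\setminus\Phi_P}\frac{\langle\lambda,\beta^\vee\rangle}{\operatorname{ht}\beta}=v\cdot\prod_{\beta\in\Phi^+\setminus\Phi_P}\frac{\operatorname{ht}(\beta^\vee)}{\operatorname{ht}\beta}.$$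

It remains to see that the last product is $1$. In an irreducible root system the number of positive roots of height $k$ is the number of exponents $m_i\ge k$ (Kostant, *Amer. J. Math.* 81 (1959)). Hence $\prod_{\beta>0}\operatorname{ht}\beta=\prod_im_i!$ depends only on the Weyl group, so it is the same for the root system and its dual. Apply this to $\Phi$ and to the irreducible components of $\Phi_P$ (heights in $\Phi_P$ and $\Phi_P^\vee$ agree with heights in $\Phi$ and $\Phi^\vee$) and divide. The product is $1$, and $\operatorname{vol}(P_0)\ge v$. $\square$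

## 11. Counting lattice points: no value lies outside $P_0$

**Lemma 10.** Let $S$ be the semigroup generated by finitely many elements $g_1,\dots,g_k\in\mathbb Z_{\ge1}\times\mathbb Z^\ell$ that generate the group $\mathbb Z\times\mathbb Z^\ell$. Let $C$ be the convex cone they span and $Q=\{x:(1,x)\in C\}$. Then
$$\liminf_m m^{-\ell}\,\#\bigl(S\cap(\{m\}\times\mathbb Z^\ell)\bigr)\ge\operatorname{vol}Q .$$

**Proof.** Let $K$ be the finite set of lattice points of $\{\sum c_ig_i:0\le c_i<1\}$. Every lattice point of $C$ is $\kappa+\sum b_ig_i$ with $\kappa\in K$, $b_i\in\mathbb Z_{\ge0}$: write it as $\sum t_ig_i$ with $t_i\ge0$ and split off the integer parts $b_i=\lfloor t_i\rfloor$. Write each $\kappa\in K$ as $\sum n_i(\kappa)g_i$ with $n_i(\kappa)\in\mathbb Z$, and choose an integer $b>0$ with $b+n_i(\kappa)>0$ for all $i$ and $\kappa$. Put $s_0=b\sum g_i$. Then $s_0+\kappa+\sum b_ig_i=\sum(b+n_i(\kappa)+b_i)g_i\in S$, so $s_0+(C\cap\mathbb Z^{\ell+1})\subset S$. If $s_0$ has level $m'$, then at level $m>m'$ the semigroup has at least $\#((m-m')Q\cap\mathbb Z^\ell)=\operatorname{vol}(Q)m^\ell+O(m^{\ell-1})$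 elements. $\square$

**Proof of Theorem A for non-simply-laced $G$.** Suppose some nonzero $f\in\mathbb C[X]_{m_0}$, $m_0\ge1$, has $z=\nu(f)/m_0\notin P_0$.

**Step 1: a semigroup of values.** We collect the values known so far. Let $S$ be generated by $\{(1,x):x\in\pi(D_{\hat\lambda})\}$ and $(m_0,\nu(f))$. Since $\nu$ is additive on products, Lemma 7 gives $S\subset\bigcup_m\{m\}\times\mathrm{Val}_m$. By Lemma 8, $S$ contains $(1,0)$ and the differences of its level $1$ elements generate $\{0\}\times\mathbb Z^\ell$, so $S$ generates the group $\mathbb Z\times\mathbb Z^\ell$. In Lemma 10, $Q=\operatorname{conv}(P_0\cup\{z\})$.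

**Step 2: too much volume.** We contradict (E2). At level $m$, $S$ has at most $|\mathrm{Val}_m|=\dim V(m\lambda)=vm^\ell+O(m^{\ell-1})$ elements, so Lemma 10 gives $\operatorname{vol}Q\le v$. But $P_0$ is compact and convex, with $\operatorname{vol}P_0\ge v>0$ by Proposition 9, and $z\notin P_0$. So $P_0$ contains a ball, and $Q$ contains the convex hull of $z$ and this ball. Since the complement of $P_0$ is a neighborhood of $z$, the set $Q\setminus P_0$ contains a nonempty open subset of that hull near $z$. Thus $\operatorname{vol}Q>\operatorname{vol}P_0\ge v$, a contradiction.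

**Step 3: the bodies coincide.** So $\nu(f)/m\in P_0$ for all nonzero $f\in\mathbb C[X]_m$, $m\ge1$. As $P_0$ is closed and convex,
$$\Delta\subset P_0\subset\mathcal P_{X,\varpi,\mathbf s}\subset\Delta,$$
using Lemma 7 for the middle inclusion. All three coincide, and $\mathbf s=\mathbf s_h$ by Lemma 6.

**Step 4: additivity.** If $\varpi,\varpi'$ have the same stabilizer, the words $\mathbf s$ and $\hat{\mathbf s}$ are the same for $\varpi$, $\varpi'$ and $\varpi+\varpi'$. By Step 3 the polytope may be computed as $P_0$ from any admissible lift. For $\varpi+\varpi'$ use $\hat\lambda+\hat\lambda'$; by (1.1), $\hat\Delta_{\hat\lambda+\hat\lambda'}=\hat\Delta_{\hat\lambda}+\hat\Delta_{\hat\lambda'}$, and applying $\pi$ gives $\mathcal P_{X,\varpi+\varpi',\mathbf s_h}=\mathcal P_{X,\varpi,\mathbf s_h}+\mathcal P_{X,\varpi',\mathbf s_h}$.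

Together with Section 8 this proves Theorem A for every simple $G$, and with it the conjecture. $\blacksquare$
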